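\title{A van der Corput set that is not an $FC^+$ set}

\begin{abstract}
A set $D$ of nonzero integers is a van der Corput set exactly when every positive measure on the circle whose Fourier coefficients vanish on $D$ has no atoms. It is an $FC^+$ set when the same conclusion holds as soon as the coefficients tend to zero along $D$. We construct a van der Corput set $D\subset\mathbb N$ and a probability measure $\rho$ with $\hat\rho(d)\to-1$ along $D$, so that $D$ is not an $FC^+$ set. The construction starts from a Hamming ball in $(\mathbb Z/2)^n$, analyzed with Chebyshev polynomials, and transfers it to $\mathbb Z$ through Bohr sets. The set $D$ is not a set of strong recurrence either. In the other direction, summable decay along a van der Corput set does exclude atoms.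
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $\mathbb T=[0,1)$ be the torus, with addition modulo $1$, and let $e(t)=e^{2\pi it}$. All measures on $\mathbb T$ are positive finite Borel measures. The Fourier coefficients of a measure $\sigma$ are $\hat\sigma(n)=\int_{\mathbb T}e(-nx)\,d\sigma(x)$ for $n\in\mathbb Z$, and $\sigma$ is \emph{continuous} if $\sigma(\{x\})=0$ for every $x$. The unit point mass at $x$ is $\delta_x$.

\begin{definition}
A set $D\subset\mathbb Z\setminus\{0\}$ is a \emph{van der Corput set} (vdC set) if every sequence $(u_n)_{n\in\mathbb N}$ of complex numbers of modulus $1$ with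
\[
\lim_{N\to\infty}\frac1N\sum_{n=1}^Nu_{n+d}\overline{u_n}=0\qquad\text{for all }d\in D
\]
satisfies $\lim_{N\to\infty}\frac1N\sum_{n=1}^Nu_n=0$. Here $u_{n+d}=0$ when $n+d\le0$.
\end{definition}

Taking $u_n=e(kx_n)$ and using Weyl's criterion, one sees what the definition is for: if $D\subset\mathbb N$ is a vdC set and the differences $(x_{n+d}-x_n)_n$ are equidistributed modulo $1$ for each $d\in D$, then $(x_n)$ is equidistributed modulo $1$. We will use the definition only through the following known spectral characterization, which we take for granted.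

\begin{proposition}\label{prop:spectral}
For $D\subset\mathbb Z\setminus\{0\}$ the following are equivalent:
\begin{itemize}
\item[(a)] $D$ is a vdC set;
\item[(b)] every measure $\sigma$ on $\mathbb T$ with $\hat\sigma(d)=0$ for all $d\in D$ satisfies $\sigma(\{0\})=0$;
\item[(c)] every measure $\sigma$ on $\mathbb T$ with $\hat\sigma(d)=0$ for all $d\in D$ is continuous.
\end{itemize}
\end{proposition}

Condition (c) has a version in which vanishing is relaxed to decay. For an infinite set $D\subset\mathbb Z$, a limit \emph{along $D$} means a limit as $|d|\to\infty$ with $d\in D$.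

\begin{definition}
An infinite set $D\subset\mathbb Z$ is an \emph{$FC^+$ set} if every measure $\sigma$ on $\mathbb T$ with $\hat\sigma(d)\to0$ along $D$ is continuous.
\end{definition}

An $FC^+$ set $D\subset\mathbb Z\setminus\{0\}$ satisfies (c), so it is a vdC set. The question of this paper, which comes from Bergelson, H{\aa}land Knutson and Son \cite{BHS}, is the converse: \emph{is there a vdC set that is not an $FC^+$ set?}

The simplest cases suggest that there is none. The set $\mathbb N$ has both properties for one and the same reason: the mass of an atom is a Ces\`aro average of Fourier coefficients (formula \eqref{eq:atom} below), and an average does not distinguish a sequence that vanishes from one that tends to zero. The odd numbers have neither property, because $\frac12(\delta_0+\delta_{1/2})$ has Fourier coefficients $\frac12(1+(-1)^d)$. Moreover, condition (c) tolerates errors: $\hat\sigma$ may fail to vanish at finitely many points of $D$ (Lemma~\ref{lem:finite}), or everywhere on $D$ provided that it is summable there (Theorem~\ref{thm:summable}). It is tempting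 to expect that an error tending to zero is harmless too.

\subsection*{Results}

The expectation is wrong.

\begin{theorem}\label{thm:main}
There exist an infinite set $D\subset\mathbb N$ and a probability measure $\rho$ on $\mathbb T$ such that $D$ is a vdC set and $\hat\rho(d)\to-1$ along $D$. Consequently $\sigma=\frac12(\delta_0+\rho)$ satisfies $\hat\sigma(d)\to0$ along $D$ and $\sigma(\{0\})\ge\frac12$, so $D$ is not an $FC^+$ set.
\end{theorem}

Thus $\rho$ behaves along $D$, in the limit, as $\delta_{1/2}$ does on the odd numbers. The second theorem says that this failure is extremal and has a dynamical form. A \emph{measure-preserving system} $(X,\mu,T)$ is a probability space with an invertible measure-preserving transformation; it is \emph{weakly mixing} if $\frac1N\sum_{n=1}^N|\mu(A\cap T^{-n}B)-\mu(A)\mu(B)|\to0$ for all measurable $A,B$. An infinite set $D\subset\mathbb Z$ is a \emph{set of strong recurrence} if $\limsup\mu(A\cap T^{-d}A)>0$ along $D$ for every system and every $A$ with $\mu(A)>0$.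

\begin{theorem}\label{thm:sharp}
Let $D$ and $\rho$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item For any infinite $D'\subset\mathbb Z$, a probability measure $\sigma$ with $\hat\sigma(d)\to0$ along $D'$ has all atoms of mass at most $\frac12$. For the vdC set $D$ the value $\frac12$ is attained at $0$, whereas exact vanishing of $\hat\sigma$ on $D$ forces every atom to have mass $0$.
\item The measure $\rho$ is continuous, so $\sigma=\frac12(\delta_0+\rho)$ has a single atom, of mass exactly $\frac12$.
\item There are a weakly mixing measure-preserving system $(X,\mu,T)$ and a set $A$ with $\mu(A)=\frac12$ and $\mu(A\cap T^{-d}A)\to0$ along $D$. So a vdC set need not be a set of strong recurrence. The value $\frac12$ is the largest possible for $\mu(A)$ in any such statement.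
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:summable}
Let $D$ be any vdC set and $\sigma$ a measure with $\sum_{d\in D}|\hat\sigma(d)|<\infty$. Then $\sigma$ is continuous. In particular, in Theorem~\ref{thm:main} necessarily $\sum_{d\in D}|1+\hat\rho(d)|=\infty$.
\end{theorem}

So along a vdC set $\ell^1$-decay of $\hat\sigma$ forces continuity and $c_0$-decay does not. We make no claim about $\ell^p$-decay for $1<p<\infty$.

\subsection*{Outline}

The gap between vanishing and smallness appears already in the group $(\mathbb Z/2)^n$, for the set of vectors with at most $R$ zero coordinates. A normalized positive definite function that vanishes on this set has mean $O(n/R^2)$, while an explicit one of mean $\frac12$ is at most $R/n$ there; both bounds are small when $\sqrt n\ll R\ll n$ (Section~\ref{sec:cube}). Bohr sets carry this to $\mathbb Z$ for a fixed $n$ (Section~\ref{sec:transfer}), and a perturbation argument produces one measure $\rho$ that works for a sequence $n_k\to\infty$ (Section~\ref{sec:glue}). Section~\ref{sec:measures} collects the tools and proves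 Theorem~\ref{thm:summable}; Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.

\section{Measures on the circle}\label{sec:measures}

We write $\|t\|$ for the distance from $t\in\mathbb R$ to $\mathbb Z$; then $|e(s)-e(t)|\le2\pi\|s-t\|$. A real number used as a point of $\mathbb T$ is reduced modulo $1$. Three standard facts are used repeatedly.

\emph{Symmetry.} Since $\sigma$ is positive, $\hat\sigma(-d)=\overline{\hat\sigma(d)}$.

\emph{Atoms are averages.} The averages $\frac1N\sum_{d=1}^Ne(ds)$ are bounded by $1$ and tend to $1$ if $s\in\mathbb Z$ and to $0$ otherwise. Bounded convergence gives, for every $t\in\mathbb R$,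
\begin{equation}\label{eq:atom}
\frac1N\sum_{d=1}^N\hat\sigma(d)\,e(dt)=\int_{\mathbb T}\frac1N\sum_{d=1}^Ne(d(t-x))\,d\sigma(x)\longrightarrow\sigma(\{t\}).
\end{equation}

\emph{Compactness.} Every sequence of probability measures on $\mathbb T$ has a subsequence $(\sigma_j)$ converging weak-$*$ to a probability measure $\sigma$, which means that $\int v\,d\sigma_j\to\int v\,d\sigma$ for all continuous $v$. Then $\hat\sigma_j(d)\to\hat\sigma(d)$ for each $d$. Also $\sigma(\{0\})\ge\limsup_j\sigma_j(\{0\})$: for $v_m(x)=\max(0,1-m\|x\|)$ we have $\int v_m\,d\sigma=\lim_j\int v_m\,d\sigma_j\ge\limsup_j\sigma_j(\{0\})$, and $\int v_m\,d\sigma\to\sigma(\{0\})$ as $m\to\infty$.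

The set $D$ will be a union of finite pieces, none of which is a vdC set, so we need to measure how far a set is from being one. For $D\subset\mathbb Z\setminus\{0\}$ let
\[
\delta(D)=\sup\{\sigma(\{0\}):\ \sigma\text{ a probability measure with }\hat\sigma(d)=0\text{ for all }d\in D\}.
\]
Lebesgue measure is always admissible, so $0\le\delta(D)\le1$. By Proposition~\ref{prop:spectral}(b), $D$ is a vdC set if and only if $\delta(D)=0$. If $D'\subset D$ then $\delta(D)\le\delta(D')$, and $\delta(\emptyset)=1$.

\begin{lemma}\label{lem:finite}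
Let $D\subset\mathbb Z\setminus\{0\}$ and let $G\subset D$ be finite, with $|d|<M$ for all $d\in G$, where $M\in\mathbb N$. Then $\delta(D\setminus G)\le M\delta(D)$. In particular a vdC set is infinite and remains a vdC set after finitely many elements are removed.
\end{lemma}

\begin{proof}
Let $\sigma$ be a probability measure with $\hat\sigma=0$ on $D\setminus G$, and let $\sigma_M$ be the average of the $M$ translates of $\sigma$ by $0,\frac1M,\dots,\frac{M-1}M$. Then $\hat\sigma_M(d)=\hat\sigma(d)\cdot\frac1M\sum_{j=0}^{M-1}e(-dj/M)$, and the second factor is $0$ unless $M$ divides $d$. No element of $G$ is divisible by $M$, since $0<|d|<M$, so $\hat\sigma_M=0$ on $D$. Hence $\sigma(\{0\})/M\le\sigma_M(\{0\})\le\delta(D)$. For finite $D$, the choice $G=D$ gives $\delta(D)\ge1/M>0$.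
\end{proof}

Although $\delta$ is positive on finite sets, finite subsets can capture any upper bound that the whole set beats.

\begin{lemma}\label{lem:compact}
If $\delta(D)<\varepsilon$, there is a finite set $D'\subset D$ with $\delta(D')\le\varepsilon$.
\end{lemma}

\begin{proof}
Suppose not. Write $D$ as an increasing union of finite sets $D'_j$ and choose probability measures $\sigma_j$ with $\hat\sigma_j=0$ on $D'_j$ and $\sigma_j(\{0\})>\varepsilon$. The weak-$*$ limit $\sigma$ of a subsequence has $\hat\sigma=0$ on $D$, because each $d\in D$ lies in $D'_j$ for all large $j$, and $\sigma(\{0\})\ge\varepsilon$. This contradicts $\delta(D)<\varepsilon$.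
\end{proof}

A summable error in the Fourier coefficients can be canceled by adding an absolutely continuous measure, which destroys no atom.

\begin{proof}[Proof of Theorem~\ref{thm:summable}]
Let $D^\pm=D\cup(-D)$ and $\Sigma=\sum_{d\in D^\pm}|\hat\sigma(d)|$, which is finite by symmetry. The function
\[
p(x)=\Sigma-\sum_{d\in D^\pm}\hat\sigma(d)\,e(dx)
\]
is continuous, as the series converges uniformly; real, as the terms for $d$ and $-d$ are complex conjugates; and nonnegative, by the choice of $\Sigma$. So $\tau=\sigma+p\,dx$ is a positive finite measure. For $d\in D$ we have $d\ne0$, so the constant $\Sigma$ does not contribute and $\hat\tau(d)=\hat\sigma(d)-\hat\sigma(d)=0$. By Proposition~\ref{prop:spectral}(c), $\tau$ is continuous, and $\sigma(\{x\})=\tau(\{x\})=0$ for all $x$. The last claim holds because $\frac12(\delta_0+\rho)$ has an atom and has Fourier coefficients $\frac12(1+\hat\rho(d))$.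
\end{proof}

Summability was needed to make $p$ bounded below; a sequence that merely tends to zero offers no such constant $\Sigma$.

The last tool is a bump function with nonnegative Fourier coefficients. For $0<h<\frac12$ define the \emph{tent}
\[
f_h(y)=h^{-1}\max(0,1-\|y\|/h),\qquad \hat f_h(j)=\int_{\mathbb T}f_h(y)e(-jy)\,dy .
\]

\begin{lemma}\label{lem:tent}
We have $0\le\hat f_h(j)\le\hat f_h(0)=1$, $\sum_j\hat f_h(j)=1/h$, and $f_h(y)=\sum_j\hat f_h(j)e(jy)$ for every $y$.
\end{lemma}

\begin{proof}
Let $I$ be the indicator function of the arc $[0,h)$. Since $h<\frac12$, the arc meets its translate by $y$ in length $\max(0,h-\|y\|)$, so $f_h(y)=h^{-2}\int I(x+y)I(x)\,dx$. Substituting $z=x+y$ gives $\hat f_h(j)=h^{-2}\int I(z)e(-jz)\,dz\int I(x)e(jx)\,dx=h^{-2}|\hat I(j)|^2$. Now $|\hat I(j)|\le\hat I(0)=h$, and $\sum_j|\hat I(j)|^2=\int I^2=h$ by Parseval's identity. The Fourier series of $f_h$ converges uniformly to a continuous function with the same coefficients, which is therefore $f_h$.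
\end{proof}

\begin{lemma}\label{lem:rotation}
For every $a\in\mathbb R$, the set $V_a=\{d\in\mathbb Z:\|da\|\ge\frac14\}$ has $\delta(V_a)\ge\frac14$.
\end{lemma}

\begin{proof}
Let $f=f_{1/4}$ and $\tau=\frac14\sum_j\hat f(j)\,\delta_{-ja}$. By Lemma~\ref{lem:tent}, $\tau$ is a probability measure, $\tau(\{0\})\ge\frac14\hat f(0)=\frac14$, and $\hat\tau(d)=\frac14\sum_j\hat f(j)e(jda)=\frac14f(da)$, which is $0$ for $d\in V_a$.
\end{proof}

\section{A Hamming ball in $(\mathbb Z/2)^n$}\label{sec:cube}

We want a vdC set along which $\hat\rho$ is close to $-1$. A point mass $\rho=\delta_a$ cannot work: $e(-da)$ is close to $-1$ only when $da$ is close to $\frac12$, and such $d$ lie in $V_a$. For an average $\rho=\frac1n\sum_i\delta_{\alpha_i}$ of many point masses the situation changes, because $\hat\rho(d)$ is close to $-1$ as soon as \emph{most} of the $d\alpha_i$ are close to $\frac12$, and the exceptional indices may depend on $d$. To see whether this freedom helps, we idealize: each $d\alpha_i$ is exactly $0$ or $\frac12$, and $d$ is replaced by the vector $g\in\{0,1\}^n$ that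 records which.

\subsection*{The model}

Identify $\{0,1\}^n$ with the group $(\mathbb Z/2)^n$. Let $|g|$ be the number of ones in $g$, let $\mathbf e_i$ be the basis vectors and $\mathbf 1=(1,\dots,1)$. The characters of the group are $\chi_S(g)=(-1)^{\sum_{i\in S}g_i}$ for $S\subset\{1,\dots,n\}$; they satisfy $\chi_S(g+w)=\chi_S(g)\chi_S(w)$. We consider functions
\begin{equation}\label{eq:psi}
\psi=\sum_Sc_S\,\chi_S,\qquad c_S\ge0,\qquad\sum_Sc_S\le1 .
\end{equation}
The weights $(c_S)$ play the role of the measure $\sigma$, the function $\psi$ that of $\hat\sigma$, and the weight $c_\emptyset$ of the trivial character that of $\sigma(\{0\})$. For integers $0\le R<n$ let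
\[
E_{n,R}=\{g:|g|\ge n-R\}=\{\mathbf 1+w:|w|\le R\},
\]
the Hamming ball of radius $R$ about $\mathbf 1$. The model of $\frac12(\delta_0+\rho)$ is
\[
\varphi(g)=\frac12\Bigl(1+\frac1n\sum_{i=1}^n(-1)^{g_i}\Bigr)=1-\frac{|g|}n .
\]
It has the form \eqref{eq:psi} with $c_\emptyset=\frac12$, and $0\le\varphi\le R/n$ on $E_{n,R}$. The question is how large $c_\emptyset$ can be when $\psi$ vanishes on $E_{n,R}$ exactly. For $R=0$ the function $\varphi$ itself vanishes at $\mathbf 1$, so $c_\emptyset=\frac12$ is possible.

\begin{example}[$R=1$]\label{ex:R1}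
Let $n\ge2$ and average $\psi$ over the $n+1$ points $\mathbf 1,\mathbf 1+\mathbf e_1,\dots,\mathbf 1+\mathbf e_n$ of $E_{n,1}$. We have $\chi_S(\mathbf 1)=(-1)^{|S|}$, and $\chi_S(\mathbf e_i)$ is $-1$ for $i\in S$ and $1$ otherwise, so $1+\sum_i\chi_S(\mathbf e_i)=n+1-2|S|$. Therefore
\[
\frac1{n+1}\sum_{g\in E_{n,1}}\psi(g)=\sum_Sc_S(-1)^{|S|}Q(|S|),\qquad Q(y)=\frac{n+1-2y}{n+1}.
\]
Here $Q(0)=1$ and $|Q(y)|\le\frac{n-1}{n+1}$ for $1\le y\le n$. If $\psi=0$ on $E_{n,1}$, then $c_\emptyset\le\frac{n-1}{n+1}(1-c_\emptyset)$, that is, $c_\emptyset\le\frac12-\frac1{2n}$. For $n=2$ the identity reads $\psi(11)+\psi(01)+\psi(10)=3c_\emptyset-c_{\{1\}}-c_{\{2\}}-c_{\{1,2\}}$, and the bound $\frac14$ is attained when all four weights equal $\frac14$.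
\end{example}

The gain over $\frac12$ is tiny, but the mechanism is visible: a linear combination of values of $\psi$ on the ball of radius $1$ tests the weights $c_S$ against a polynomial of degree $1$ in $|S|$. On the ball of radius $R$ every polynomial of degree $R$ is available, and the task is to find one that equals $1$ at $0$ and is small on $[1,n]$. After an affine change of variable, this is a polynomial bounded on $[-1,1]$ and large slightly to the right of $1$.

\subsection*{The Chebyshev bound}

The Chebyshev polynomial $T_R$ is the real polynomial of degree $R$ with $T_R(\cos z)=\cos Rz$ for all complex $z$. Real $z$ gives $|T_R|\le1$ on $[-1,1]$, and $z=it$ gives $T_R(\cosh t)=\cosh Rt$.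

\begin{lemma}\label{lem:cheb}
Let $n\ge2$ and $R\ge1$. There is a real polynomial $Q$ of degree $R$ with $Q(0)=1$ and $|Q(y)|\le\frac n{2R^2}$ for $y\in[1,n]$.
\end{lemma}

\begin{proof}
The map $y\mapsto\frac{n+1-2y}{n-1}$ sends $[1,n]$ onto $[-1,1]$ and $0$ to $\frac{n+1}{n-1}$. Put
\[
Q(y)=T_R\Bigl(\frac{n+1-2y}{n-1}\Bigr)\Big/T_R\Bigl(\frac{n+1}{n-1}\Bigr);
\]
for $R=1$ this is the polynomial of Example~\ref{ex:R1}. Then $Q(0)=1$, and on $[1,n]$ the numerator has modulus at most $1$. For the denominator, let $t>0$ satisfy $\cosh t=\frac{n+1}{n-1}=1+\frac2{n-1}$. Comparing power series gives $\sinh Rs\ge R\sinh s$ for $s\ge0$, and $\cosh x=1+2\sinh^2(x/2)$, so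
\[
T_R(\cosh t)=1+2\sinh^2\frac{Rt}2\ge1+2R^2\sinh^2\frac t2=1+R^2(\cosh t-1)=1+\frac{2R^2}{n-1}\ge\frac{2R^2}n.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:cube}
Let $1\le R<n$ and let $\psi$ be as in \eqref{eq:psi}. If $\psi=0$ on $E_{n,R}$, then $c_\emptyset\le\frac n{2R^2}$.
\end{lemma}

\begin{proof}
Take $Q$ from Lemma~\ref{lem:cheb}. Expand $Q\bigl(\sum_i\frac{1-z_i}2\bigr)$ as a polynomial of total degree at most $R$ in $z_1,\dots,z_n$, and replace $z_i^2$ by $1$ as often as possible. The result is $\sum_{|w|\le R}a_w\prod_{i:\,w_i=1}z_i$ with real coefficients $a_w$ that depend only on $Q$ and $n$, and it agrees with the original expression when all $z_i=\pm1$. For $z_i=\chi_S(\mathbf e_i)$ we have $\sum_i\frac{1-z_i}2=|S|$ and $\prod_{i:\,w_i=1}z_i=\chi_S(w)$, so $Q(|S|)=\sum_{|w|\le R}a_w\chi_S(w)$ for every $S$. Multiply by $c_S(-1)^{|S|}=c_S\chi_S(\mathbf 1)$ and sum over $S$: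
\begin{equation}\label{eq:identity}
\sum_Sc_S(-1)^{|S|}Q(|S|)=\sum_{|w|\le R}a_w\sum_Sc_S\chi_S(\mathbf 1+w)=\sum_{|w|\le R}a_w\,\psi(\mathbf 1+w).
\end{equation}
The right side is $0$ because $\mathbf 1+w\in E_{n,R}$. Isolating $S=\emptyset$,
\[
c_\emptyset=c_\emptyset Q(0)\le\sum_{S\ne\emptyset}c_S|Q(|S|)|\le\frac n{2R^2}\sum_{S\ne\emptyset}c_S\le\frac n{2R^2}.\qedhere
\]
\end{proof}

\begin{remark}
The proof separates vanishing from smallness because the coefficients $a_w$ are large. Apply \eqref{eq:identity} to $\varphi$, whose weights are $c_\emptyset=\frac12$ and $c_{\{i\}}=\frac1{2n}$. The left side is $\frac12(1-Q(1))$ and the right side is at most $\frac Rn\sum_w|a_w|$, so $\sum_w|a_w|\ge\frac n{2R}\bigl(1-\frac n{2R^2}\bigr)$, which tends to infinity when $\sqrt n\ll R\ll n$. An average, as in \eqref{eq:atom} or Example~\ref{ex:R1}, has coefficients of total size $1$ and passes small errors on unchanged; the combination \eqref{eq:identity} amplifies them.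
\end{remark}

\section{From the cube to the integers}\label{sec:transfer}

A homomorphism $\mathbb Z\to(\mathbb Z/2)^n$ has at most two elements in its image, so the ball cannot simply be pulled back. Instead we view $(\mathbb Z/2)^n$ as the subgroup $\{0,\frac12\}^n$ of $\mathbb T^n$, map $\mathbb Z$ into $\mathbb T^n$ by $d\mapsto d\alpha$, and keep the $d$ that land near a point of the ball. For $\alpha\in\mathbb R^n$, $1\le R<n$ and $0<h<\frac12$ let
\[
B_{R,h}(\alpha)=\{d\in\mathbb N:\ \text{there is }g\in E_{n,R}\text{ with }\|d\alpha_i-g_i/2\|<h\text{ for all }i\},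
\]
a union of Bohr sets, one for each $g\in E_{n,R}$, and let $\rho_\alpha=\frac1n\sum_{i=1}^n\delta_{\alpha_i}$. Call $\alpha$ \emph{independent} if $1,\alpha_1,\dots,\alpha_n$ are linearly independent over $\mathbb Q$. The two properties of the ball transfer separately. The smallness of $\varphi$ is the easy one.

\begin{lemma}\label{lem:small}
For $d\in B_{R,h}(\alpha)$ we have $|1+\hat\rho_\alpha(d)|\le\frac{2R}n+2\pi h$.
\end{lemma}

\begin{proof}
Take $g$ as in the definition and write $1+\hat\rho_\alpha(d)=\frac1n\sum_i(1+e(-d\alpha_i))$. If $g_i=1$, then $|1+e(-d\alpha_i)|=|e(-d\alpha_i)-e(-\frac12)|\le2\pi h$. The other terms, at most $R$ in number, have modulus at most $2$.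
\end{proof}

For Lemma~\ref{lem:cube} we must turn a measure $\sigma$ on $\mathbb T$ into a function $\psi$ on the cube. The natural definition of $\psi(g)$ is the average of $\hat\sigma(d)$ over those $d$ for which $d\alpha$ is near $g/2$. The difficulty is to keep the weights $c_S$ nonnegative with total at most $1$, and for this the cutoff must have Fourier coefficients in $[0,1]$; a product of tents does.

\begin{lemma}\label{lem:transfer}
If $\alpha\in\mathbb R^n$ is independent, then $\delta(B_{R,h}(\alpha))\le\frac n{2R^2}$.
\end{lemma}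

\begin{proof}
Let $F(y)=\prod_{i=1}^nf_h(y_i)$ for $y\in\mathbb R^n$, and $\hat F(k)=\prod_i\hat f_h(k_i)$ for $k\in\mathbb Z^n$. Multiplying the absolutely convergent series of Lemma~\ref{lem:tent} gives $F(y)=\sum_k\hat F(k)e(k\cdot y)$ for all $y$, with $0\le\hat F(k)\le\hat F(0)=1$ and $\sum_k\hat F(k)=h^{-n}$. Also $F(y)\ne0$ only if $\|y_i\|<h$ for all $i$.

Let $\sigma$ be a probability measure with $\hat\sigma=0$ on $B_{R,h}(\alpha)$. For $g\in\{0,1\}^n$, using $e(-k\cdot g/2)=(-1)^{k\cdot g}$,
\[
\frac1N\sum_{d=1}^N\hat\sigma(d)F(d\alpha-g/2)=\sum_{k\in\mathbb Z^n}\hat F(k)(-1)^{k\cdot g}\cdot\frac1N\sum_{d=1}^N\hat\sigma(d)\,e(d\,k\cdot\alpha).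
\]
The inner averages are bounded by $1$ and converge to $\sigma(\{k\cdot\alpha\})$ by \eqref{eq:atom}. Since $\hat F$ is summable, we may pass to the limit term by term: the left side converges to
\[
\psi(g)=\sum_{k\in\mathbb Z^n}\hat F(k)\,\sigma(\{k\cdot\alpha\})\,(-1)^{k\cdot g}.
\]
The sign $(-1)^{k\cdot g}$ equals $\chi_{S(k)}(g)$, where $S(k)=\{i:k_i\text{ odd}\}$. Grouping terms,
\[
\psi=\sum_Sc_S\chi_S,\qquad c_S=\sum_{k:\,S(k)=S}\hat F(k)\,\sigma(\{k\cdot\alpha\})\ge0 .
\]
If $k\ne k'$, then $(k-k')\cdot\alpha\notin\mathbb Z$ by independence, so the points $k\cdot\alpha$ of $\mathbb T$ are distinct and $\sum_Sc_S\le\sum_k\sigma(\{k\cdot\alpha\})\le1$. Thus $\psi$ has the form \eqref{eq:psi}, and the term $k=0$ gives $c_\emptyset\ge\sigma(\{0\})$.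

Let $g\in E_{n,R}$. If $d\in\mathbb N$ and $F(d\alpha-g/2)\ne0$, then $d\in B_{R,h}(\alpha)$ and $\hat\sigma(d)=0$. So every term of the average defining $\psi(g)$ is zero, and $\psi=0$ on $E_{n,R}$. Lemma~\ref{lem:cube} gives $\sigma(\{0\})\le c_\emptyset\le\frac n{2R^2}$.
\end{proof}

The bound does not depend on $h$ or on the independent vector $\alpha$; both freedoms are used in the next section. Independence enters only in the bound $\sum_Sc_S\le1$, and it cannot be dropped. For $\alpha=(\frac12,\dots,\frac12)$ the condition $\|d\alpha_i-g_i/2\|<h$ forces $g_i\equiv d\pmod 2$ for all $i$, and $0\notin E_{n,R}$, so $B_{R,h}(\alpha)$ is the set of odd numbers, for which $\delta\ge\frac12$.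

\section{One measure for all scales}\label{sec:glue}

Lemmas~\ref{lem:small} and \ref{lem:transfer} give, for each $\varepsilon>0$, a set with $\delta\le\varepsilon$ and a measure with $|1+\hat\rho_\alpha|\le\varepsilon$ on it. The union of such sets for $\varepsilon\to0$ is a vdC set by monotonicity of $\delta$, but the measure changes with the scale, and we need a single one. We therefore build each vector $\alpha$ from slightly perturbed copies of the coordinates of the previous one, so that the new measure is close to the old. A small change of $\alpha_i$ controls $e(-d\alpha_i)$ only for bounded $d$, so each Bohr set must first be cut down to a finite subset; this is the role of Lemma~\ref{lem:compact}.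

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $k\ge1$ let $n_k=16^k$, $R_k=8^k$ and $h_k=2^{-k}/8$. Then
\begin{equation}\label{eq:params}
\frac{n_k}{2R_k^2}=\frac12\,4^{-k},\qquad\frac{2R_k}{n_k}+2\pi h_k=\Bigl(2+\frac\pi4\Bigr)2^{-k}\le3\cdot2^{-k}.
\end{equation}
We choose vectors $\alpha^{(k)}\in\mathbb R^{n_k}$ and finite sets $D_k\subset\mathbb N$, writing $\rho_k=\rho_{\alpha^{(k)}}$, such that for all $k$:
\begin{itemize}
\item[(i)] $\alpha^{(k)}$ is independent;
\item[(ii)] $D_k\subset B_{R_k,h_k}(\alpha^{(k)})$ and $\delta(D_k)\le4^{-k}$;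
\item[(iii)] $|\hat\rho_{k+1}(d)-\hat\rho_k(d)|\le2^{-k}$ for all $d\in D_1\cup\dots\cup D_k$.
\end{itemize}
The vectors in $\mathbb R^m$ that are not independent lie in the hyperplanes $q_0+q_1x_1+\dots+q_mx_m=0$ with rational $q_i$ and $(q_1,\dots,q_m)\ne0$. These are countably many null sets, so every open box contains an independent vector. Let $\alpha^{(1)}$ be any independent vector.

Suppose that $\alpha^{(k)}$ is chosen and independent. By Lemma~\ref{lem:transfer} and \eqref{eq:params}, $\delta(B_{R_k,h_k}(\alpha^{(k)}))<4^{-k}$, and Lemma~\ref{lem:compact} gives $D_k$ as in (ii). Let $L$ be an upper bound for $D_1\cup\dots\cup D_k$ and let $\kappa=2^{-k}/(2\pi L)$. Repeat each coordinate of $\alpha^{(k)}$ sixteen times to obtain $\beta\in\mathbb R^{n_{k+1}}$; then $\rho_\beta=\rho_k$. Let $\alpha^{(k+1)}$ be an independent vector whose coordinates differ from those of $\beta$ by less than $\kappa$. For $1\le d\le L$,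
\[
|\hat\rho_{k+1}(d)-\hat\rho_k(d)|\le\frac1{n_{k+1}}\sum_{i=1}^{n_{k+1}}\bigl|e(-d\alpha_i^{(k+1)})-e(-d\beta_i)\bigr|\le2\pi d\kappa\le2^{-k},
\]
which is (iii).

Let $\rho$ be the weak-$*$ limit of a subsequence of $(\rho_k)$, a probability measure, and let $D=\bigcup_kD_k\subset\mathbb N$. For every $k$ we have $\delta(D)\le\delta(D_k)\le4^{-k}$, so $\delta(D)=0$. Hence $D$ is a vdC set, and it is infinite by Lemma~\ref{lem:finite}.

Fix $d\in D_k$. Property (iii) applies to $d$ at every stage $j\ge k$, so $|\hat\rho_m(d)-\hat\rho_k(d)|\le\sum_{j\ge k}2^{-j}=2^{1-k}$ for all $m\ge k$, and letting $m\to\infty$ along the subsequence gives $|\hat\rho(d)-\hat\rho_k(d)|\le2^{1-k}$. With Lemma~\ref{lem:small} and \eqref{eq:params},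
\[
|1+\hat\rho(d)|\le3\cdot2^{-k}+2^{1-k}=5\cdot2^{-k}\qquad(d\in D_k).
\]
Every $d\in D$ outside the finite set $D_1\cup\dots\cup D_K$ lies in some $D_k$ with $k>K$ and so satisfies $|1+\hat\rho(d)|<5\cdot2^{-K}$. Thus $\hat\rho(d)\to-1$ along $D$.

Finally, $\sigma=\frac12(\delta_0+\rho)$ has $\hat\sigma(d)=\frac12(1+\hat\rho(d))\to0$ along $D$ and $\sigma(\{0\})\ge\frac12$. It is not continuous, so $D$ is not an $FC^+$ set.
\end{proof}

\section{Atoms and recurrence}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}, using only that $D$ is a vdC set and $\hat\rho(d)\to-1$ along $D$.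

\begin{proof}[Proof of part 1]
If $\sigma(\{x\})=c$, the atom contributes a term of modulus $c$ to $\hat\sigma(d)$ and the rest of $\sigma$ a term of modulus at most $1-c$. So $|\hat\sigma(d)|\ge2c-1$ for all $d$, and the limit along $D'$ gives $c\le\frac12$. For $\sigma=\frac12(\delta_0+\rho)$ and $D'=D$ this yields $\sigma(\{0\})\le\frac12$, hence equality by Theorem~\ref{thm:main}. The last claim is Proposition~\ref{prop:spectral}(c).
\end{proof}

\begin{proof}[Proof of part 2]
An atom at $a$ would force $\delta_a$ alone to have coefficients tending to $-1$, which Lemma~\ref{lem:rotation} forbids. Precisely, suppose $\rho(\{a\})>0$. Since $|1+e(-dx)|^2=2+2\operatorname{Re}e(-dx)$,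
\[
\rho(\{a\})\,|1+e(-da)|^2\le\int|1+e(-dx)|^2\,d\rho(x)=2+2\operatorname{Re}\hat\rho(d)\longrightarrow0
\]
along $D$. So $e(-da)\to-1$, and $\|da-\frac12\|<\frac14$ for all $d\in D$ outside a finite set $G\subset D$. For such $d$ we have $\|da\|>\frac14$, so $D\setminus G\subset V_a$ and $\delta(D\setminus G)\ge\frac14$ by Lemma~\ref{lem:rotation}. But $\delta(D\setminus G)=0$ by Lemma~\ref{lem:finite}, a contradiction.
\end{proof}

To place part 3, recall how recurrence is tied to measures on $\mathbb T$. For a system and a set $A$, the even sequence $d\mapsto\mu(A\cap T^{-d}A)$ is positive definite, so by Herglotz's theorem it equals $\hat\sigma_A(d)$ for a measure $\sigma_A$. By \eqref{eq:atom} and the mean ergodic theorem, $\sigma_A(\{0\})=\|P1_A\|_2^2\ge\langle P1_A,1\rangle^2=\mu(A)^2$, where $P$ is the orthogonal projection onto the $T$-invariant functions in $L^2(\mu)$. Hence every $FC^+$ set is a set of strong recurrence, while a vdC set contains, by Lemma~\ref{lem:finite}, infinitely many $d$ with $\mu(A\cap T^{-d}A)>0$ whenever $\mu(A)>0$. Part 3 therefore strengthens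 the failure of the $FC^+$ property: the bad measure can be taken of the special form $\sigma_A$. The difficulty is to pass from a correlation sequence to a set. A Gaussian process does this, because the probability that two jointly Gaussian variables are both positive depends only on their correlation and vanishes as the correlation tends to $-1$.

\begin{proof}[Proof of part 3]
Let $\rho_s$ be the average of $\rho$ and its image under $x\mapsto-x$. It is a symmetric probability measure, continuous by part 2, and $r(d)=\hat\rho_s(d)=\operatorname{Re}\hat\rho(d)$ is real and even, with $r(0)=1$ and $r(d)\to-1$ along $D$. For real $t_m$, finitely many nonzero, $\sum_{m,m'}t_mt_{m'}r(m-m')=\int|\sum_mt_me(-mx)|^2\,d\rho_s\ge0$. So the matrices $(r(m-m'))$ are covariance matrices, and Kolmogorov's extension theorem gives a probability measure $\mu$ on $X=\mathbb R^{\mathbb Z}$ under which the coordinates $\xi_m$ are centered and jointly Gaussian with $\int\xi_{m+d}\,\xi_m\,d\mu=r(d)$. The covariance depends only on the difference of the indices, so the shift $T$, defined by $\xi_m\circ T=\xi_{m+1}$,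 preserves $\mu$. By Maruyama's theorem (see \cite[Ch.~14]{CFS}), this system is weakly mixing because its spectral measure $\rho_s$ is continuous.

Let $A=\{\xi_0>0\}$. Then $\mu(A)=\frac12$, as $\xi_0$ is a standard Gaussian variable, and $A\cap T^{-d}A=\{\xi_0>0,\ \xi_d>0\}$. The measure of this set is given by Sheppard's orthant formula, whose proof is short. Let $\theta=\arccos r(d)\in[0,\pi]$, let $u,v$ be unit vectors in the plane at angle $\theta$, and let $Z$ be a standard Gaussian vector in $\mathbb R^2$. The pair $(Z\cdot u,Z\cdot v)$ is centered Gaussian with unit variances and covariance $\cos\theta=r(d)$, so it has the law of $(\xi_0,\xi_d)$. The half-planes $\{z\cdot u>0\}$ and $\{z\cdot v>0\}$ meet in a sector of angle $\pi-\theta$, and the law of $Z$ is rotation invariant. Hence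
\[
\mu(A\cap T^{-d}A)=\frac{\pi-\theta}{2\pi}=\frac14+\frac1{2\pi}\arcsin r(d)\longrightarrow\frac14-\frac14=0
\]
along $D$. For the last claim, any set $A$ in any system satisfies $\mu(A\cap T^{-d}A)\ge\mu(A)+\mu(T^{-d}A)-1=2\mu(A)-1$, so the intersections can tend to $0$ only if $\mu(A)\le\frac12$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHS}
Vitaly Bergelson, Inger J. H{\aa}land Knutson and Younghwan Son,
\emph{An extension of Weyl's equidistribution theorem to generalized polynomials and applications},
arXiv:1911.05938 (2019).

\bibitem{CFS}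
Cornfeld, Fomin and Sinai,
\emph{Ergodic Theory}.

\end{thebibliography}
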